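\title{The spectra of multiplicative Diophantine exponents of matrices}

\begin{abstract}
For a real $n\times m$ matrix $\Theta$, the multiplicative Diophantine exponents $\omega_\times(\Theta)$ and $\hat\omega_\times(\Theta)$ measure how close $\Theta x$ can come to an integer vector when both the integer vector $x$ and the error are measured by geometric means of coordinates; the first exponent looks at infinitely many scales, the second at all large scales. We determine the sets of values of both exponents. They equal $[m/n,+\infty]$, with one exception: for $n=m=1$ the uniform exponent takes only the values $1$ and $+\infty$. Apart from the value $+\infty$ in this exceptional case, every value is attained on a dense set of matrices each of whose rows, together with $1$, is linearly independent over $\mathbb Q$. We construct matrices of sizes $1\times1$, $2\times1$ and $1\times2$ by hand and show that adding generic rows and columns preserves the normalized exponents.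
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix positive integers $n,m$ and a real $n\times m$ matrix $\Theta=(\theta_{ij})$. We look for nonzero vectors $x\in\mathbb Z^m$ that are not too large and for which $\Theta x$ is close to a vector $y\in\mathbb Z^n$. In the multiplicative version of this question, sizes are measured by geometric means. For $z=(z_1,\dots,z_k)\in\mathbb R^k$ put
\[
\Pi(z)=\prod_{i=1}^k|z_i|^{1/k},\qquad \Pi'(z)=\prod_{i=1}^k\max(1,|z_i|)^{1/k},
\]
and consider the system
\begin{equation}\label{eq:system}
\Pi'(x)\le t,\qquad \Pi(\Theta x-y)\le t^{-\gamma}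
\end{equation}
in $(x,y)\in\mathbb Z^m\oplus\mathbb Z^n$. The truncation $\max(1,\cdot)$ keeps a zero coordinate from making $x$ free of charge: for each $t$ only finitely many $x$ satisfy $\Pi'(x)\le t$.

The \emph{multiplicative Diophantine exponent} $\omega_\times(\Theta)$ is the supremum of the real numbers $\gamma$ for which there are arbitrarily large $t$ such that \eqref{eq:system} has a solution with $x\ne0$. The \emph{uniform multiplicative Diophantine exponent} $\hat\omega_\times(\Theta)$ is the supremum of the real numbers $\gamma$ such that \eqref{eq:system} has a solution with $x\neq0$ for every sufficiently large $t$.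

Minkowski's convex body theorem gives, for every $\Theta$,
\begin{equation}\label{eq:minkowski}
\omega_\times(\Theta)\ge\hat\omega_\times(\Theta)\ge m/n .
\end{equation}
Indeed, the closed symmetric convex body of all $(x,y)\in\mathbb R^{m+n}$ with $\max_j|x_j|\le t$ and $\max_i|(\Theta x-y)_i|\le t^{-m/n}$ has volume $2^{m+n}$; for $t>1$ a nonzero integer point in it has $x\ne0$ and solves \eqref{eq:system} with $\gamma=m/n$. By a theorem of Wang and Yu, $\omega_\times(\Theta)=m/n$, and hence also $\hat\omega_\times(\Theta)=m/n$, for Lebesgue-almost every $\Theta$. The following problem is posed in \cite{German}: \emph{for given $n,m$, describe the spectra of $\omega_\times$ and $\hat\omega_\times$}, that is, the sets of values, possibly including $+\infty$, that they take as $\Theta$ ranges over all real $n\times m$ matrices.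

The value $+\infty$ has a trivial source. Let $\Theta_i$ be the $i$-th row of $\Theta$. If $\Theta_ix\in\mathbb Z$ for some $i$ and some $x\ne0$, then $\Pi(\Theta x-y)=0$ for a suitable $y$, and both exponents are infinite. We call $\Theta$ \emph{nondegenerate} if $\Theta_ix\notin\mathbb Z$ for all $i$ and all $x\in\mathbb Z^m\setminus\{0\}$; equivalently, $1,\theta_{i1},\dots,\theta_{im}$ are linearly independent over $\mathbb Q$ for each $i$.

For $n=m=1$, nondegenerate means irrational, and continued fractions show that $\omega_\times$ takes every value in $[1,+\infty]$ while $\hat\omega_\times(\theta)=1$ for every irrational $\theta$ (Proposition~\ref{prop:one}). One could guess from this that the uniform exponent of a nondegenerate matrix always has the minimal value $m/n$. The guess fails for the $2\times1$ matrix with both entries equal to an irrational $\theta$: there $\min_y\Pi(\Theta x-y)$ is the distance from $\theta x$ to the nearest integer, so $\hat\omega_\times(\Theta)=\hat\omega_\times(\theta)=1>1/2$. In fact the case $n=m=1$ is the only exception.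

\begin{theorem}\label{thm:spectra}
For all $n,m$, the spectrum of $\omega_\times$ is $[m/n,+\infty]$. If $(n,m)\ne(1,1)$, the spectrum of $\hat\omega_\times$ is $[m/n,+\infty]$. If $n=m=1$, the spectrum of $\hat\omega_\times$ is $\{1,+\infty\}$.
\end{theorem}

We deduce this from a stronger statement.

\begin{theorem}\label{thm:dense}
\begin{enumerate}
\item[(i)] For all $n,m$ and every $\beta\in[m/n,\infty]$, the set of nondegenerate $\Theta$ with $\omega_\times(\Theta)=\beta$ and $\hat\omega_\times(\Theta)=m/n$ is dense in $\mathbb R^{nm}$.
\item[(ii)] If $nm\ge2$, then for every $\beta\in[m/n,\infty]$ the set of nondegenerate $\Theta$ with $\omega_\times(\Theta)=\infty$ and $\hat\omega_\times(\Theta)=\beta$ is dense in $\mathbb R^{nm}$.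
\item[(iii)] For all $n,m$, the set of $\Theta$ with $\omega_\times(\Theta)=\infty$ and $\hat\omega_\times(\Theta)=m/n$ is residual (it contains a dense $G_\delta$ set).
\end{enumerate}
\end{theorem}

Thus all values in Theorem~\ref{thm:spectra} are attained by nondegenerate matrices, except $\hat\omega_\times=\infty$ for $n=m=1$, which is attained exactly at rational $\theta$. We do not determine the full joint spectrum of the pair $(\omega_\times,\hat\omega_\times)$.

The proof works with the normalized exponents $\alpha=\frac nm\omega_\times$ and $\hat\alpha=\frac nm\hat\omega_\times$ (Section~\ref{sec:F}), whose minimal value $1$ does not depend on the size of the matrix. The normalized exponents of a small block survive when the block is completed to a larger matrix by generic entries (Section~\ref{sec:extension}). It therefore suffices to realize all values on the smallest blocks: $1\times1$ for $\alpha$ (Section~\ref{sec:one}), and $2\times1$ and $1\times2$ for $\hat\alpha$ (Sections~\ref{sec:column} and~\ref{sec:row}), since every matrix with $nm\ge2$ contains a block of one of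 these two shapes. Section~\ref{sec:proofs} assembles the theorems.

\section{The function $F_\Theta$ and the normalized exponents}\label{sec:F}

Let $\|u\|$ denote the distance from $u\in\mathbb R$ to the nearest integer. For $x\in\mathbb Z^m$ put
\[
H(x)=\prod_{j=1}^m\max(1,|x_j|),\qquad \psi_\Theta(x)=\prod_{i=1}^n\|\Theta_ix\|,
\]
and for real $T\ge1$ put
\[
F_\Theta(T)=\min\{\psi_\Theta(x):x\in\mathbb Z^m\setminus\{0\},\ H(x)\le T\}.
\]
The minimum is taken over a finite nonempty set, and $0\le F_\Theta\le\frac12$. For $T>1$ let $L_\Theta(T)=-\log F_\Theta(T)/\log T\in(0,\infty]$, with $\log0=-\infty$, and define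
\[
\alpha(\Theta)=\limsup_{T\to\infty}L_\Theta(T),\qquad \hat\alpha(\Theta)=\liminf_{T\to\infty}L_\Theta(T).
\]
To prove $\hat\alpha\ge a$ one must find a good vector $x$ at every large scale $T$; to prove $\hat\alpha\le a$ one must exclude all too good vectors, but only along one sequence of scales.

\begin{lemma}\label{lem:F}
\begin{enumerate}
\item[(a)] $\omega_\times(\Theta)=\frac mn\alpha(\Theta)$, $\hat\omega_\times(\Theta)=\frac mn\hat\alpha(\Theta)$, and $1\le\hat\alpha(\Theta)\le\alpha(\Theta)\le\infty$.
\item[(b)] $F_\Theta$ is nonincreasing, and $\alpha$, $\hat\alpha$ do not change if $T$ is restricted to integers.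
\item[(c)] $\Theta$ is nondegenerate if and only if $F_\Theta(T)>0$ for all $T$. If $\Theta$ is degenerate, then $\alpha(\Theta)=\hat\alpha(\Theta)=\infty$.
\item[(d)] For fixed $T$ the function $\Theta\mapsto F_\Theta(T)$ is continuous. The functions $\alpha$, $\hat\alpha$ and the set of nondegenerate matrices are Borel.
\item[(e)] If $\Theta'$ is a nonempty submatrix of $\Theta$, then $F_\Theta\le F_{\Theta'}$; hence $\alpha(\Theta)\ge\alpha(\Theta')$ and $\hat\alpha(\Theta)\ge\hat\alpha(\Theta')$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $H(x)=\Pi'(x)^m$, and $\psi_\Theta(x)=\min_y\Pi(\Theta x-y)^n$ because each factor $|\Theta_ix-y_i|$ is minimized separately. So for $t>1$ and $T=t^m$, the system \eqref{eq:system} has a solution with $x\ne0$ if and only if $F_\Theta(T)\le t^{-n\gamma}=T^{-n\gamma/m}$, that is, $L_\Theta(T)\ge n\gamma/m$. This holds for arbitrarily large $T$ if $n\gamma/m<\alpha$ and does not if $n\gamma/m>\alpha$; it holds for all large $T$ if $n\gamma/m<\hat\alpha$ and does not if $n\gamma/m>\hat\alpha$. The inequalities are \eqref{eq:minkowski}.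

(b) The minimum is taken over a set that grows with $T$. Since $H$ takes integer values, for an integer $k\ge2$ and $k\le T<k+1$ we have $F_\Theta(T)=F_\Theta(k)$ and $L_\Theta(T)=L_\Theta(k)\log k/\log T$, and $\log k/\log(k+1)\to1$.

(c) $F_\Theta(T)=0$ means that $\Theta_ix\in\mathbb Z$ for some $i$ and some $x\ne0$ with $H(x)\le T$; this persists for all larger $T$.

(d) $F_\Theta(T)$ is a minimum of finitely many continuous functions of $\Theta$. By (b), $\alpha$ and $\hat\alpha$ are upper and lower limits of a sequence of Borel functions, and by (c) the nondegenerate matrices form the set $\bigcap_k\{F_\Theta(k)>0\}$.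

(e) Given $x'\ne0$ for $\Theta'$, let $x$ have the coordinates of $x'$ in the columns of $\Theta'$ and zeros elsewhere. Then $H(x)=H(x')$, and $\psi_\Theta(x)$ is $\psi_{\Theta'}(x')$ times factors that are at most $\frac12$.
\end{proof}

Part (e) is the feature of the multiplicative setting that drives the paper: a small block, even a single entry, can force the exponents of the whole matrix to be large.

We use two classical tools. \emph{Dirichlet's theorem}: for real $\xi$ and real $B\ge1$ there are integers $b,c$ with $1\le b\le B$ and $|b\xi+c|\le1/B$.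

\emph{Continued fractions.} Every sequence $a_0\in\mathbb Z$, $a_1,a_2,\ldots\ge1$ of integers (the partial quotients) defines an irrational number $\theta=[a_0;a_1,a_2,\dots]$, and every irrational number arises once. The convergents $p_k/q_k=[a_0;a_1,\dots,a_k]$ have denominators given by $q_{-1}=0$, $q_0=1$, $q_{k+1}=a_{k+1}q_k+q_{k-1}$, and $|p_{k+1}q_k-p_kq_{k+1}|=1$. For $k\ge1$, a condition that holds whenever $q_k\ge2$, we have $q_k<q_{k+1}$ and
\begin{gather}
\frac1{2q_{k+1}}<\|q_k\theta\|=|q_k\theta-p_k|<\frac1{q_{k+1}},\label{eq:cf1}\\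
\|x\theta\|\ge\|q_k\theta\|\qquad\text{for all integers }1\le x<q_{k+1}.\label{eq:cf2}
\end{gather}
We build numbers by choosing partial quotients one at a time; the next denominator can always be made as large as we like. By \eqref{eq:cf1}, two irrational numbers with the same prefix $a_0,\dots,a_k$ differ by less than $2/q_k^2$. Hence for every nonempty open interval $U$ there is a prefix, with last denominator at least $2$, all of whose continuations lie in $U$: take a long prefix of an irrational point of $U$. So a construction that starts from an arbitrary prefix produces a dense set.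

\section{One number, and how a second number helps}\label{sec:one}

\begin{proposition}\label{prop:one}
Let $n=m=1$. If $\theta$ is rational, then $\alpha(\theta)=\hat\alpha(\theta)=\infty$. If $\theta$ is irrational, then $\hat\alpha(\theta)=1$. For each $\mu\in[1,\infty]$ the set of irrational $\theta$ with $\alpha(\theta)=\mu$ is dense in $\mathbb R$.
\end{proposition}

\begin{proof}
The rational case is Lemma~\ref{lem:F}(c). Let $\theta$ be irrational. By \eqref{eq:cf2}, $F_\theta(T)=\|q_k\theta\|$ for $q_k\le T<q_{k+1}$ and $k\ge1$. At $T=q_{k+1}-1$, \eqref{eq:cf1} gives $L_\theta(T)<\log(2q_{k+1})/\log(q_{k+1}-1)\to1$, so $\hat\alpha(\theta)\le 1$, and $\hat\alpha(\theta)=1$ by Lemma~\ref{lem:F}(a). On $[q_k,q_{k+1})$ the function $L_\theta$ is largest at $T=q_k$, where it lies between $\log q_{k+1}/\log q_k$ and $\log(2q_{k+1})/\log q_k$. Hence $\alpha(\theta)=\limsup_k\log q_{k+1}/\log q_k$.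

Continue an arbitrary prefix by $a_{k+1}=\lceil q_k^{\mu-1}\rceil$ if $\mu<\infty$ and by $a_{k+1}=q_k^k$ if $\mu=\infty$. In the first case $q_k^\mu\le q_{k+1}\le(q_k^{\mu-1}+1)q_k+q_k\le3q_k^\mu$; in the second $q_{k+1}\ge q_k^{k+1}$. In both cases $\alpha(\theta)=\mu$.
\end{proof}

The proof shows why a single number has no freedom in $\hat\alpha$. An excellent approximation $\|q_k\theta\|\approx1/q_{k+1}$ is paid for by a long wait: nothing better appears before $q_{k+1}$, and at the scale $T\approx q_{k+1}$ the old approximation has quality only $1/T$. A second number can be excellent exactly when the first one is weak.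

\begin{example}\label{ex:interleave}
Start with $\theta_1=[0;2,\dots]$ and $\theta_2=[0;3,\dots]$, so $q_1=2$ and $Q_1=3$, where $q_j$ and $Q_j$ are the denominators of $\theta_1$ and $\theta_2$. Choose the partial quotients alternately, so large that $q_{j+1}\ge Q_j^{\,j+1}$ and $Q_{j+1}\ge q_{j+1}^{\,j+1}$. Then $q_1<Q_1<q_2<Q_2<\cdots$. Let $\Theta$ be the column or the row with entries $\theta_1,\theta_2$; by Lemma~\ref{lem:F}(e), $F_\Theta\le\min(F_{\theta_1},F_{\theta_2})$. For $q_j\le T<Q_j$ we get $F_\Theta(T)\le\|q_j\theta_1\|<1/q_{j+1}\le T^{-(j+1)}$, and for $Q_j\le T<q_{j+1}$ we get $F_\Theta(T)\le\|Q_j\theta_2\|<1/Q_{j+1}\le T^{-(j+1)}$. Hence $\hat\alpha(\Theta)=\infty$. The column is nondegenerate because $\theta_1$ and $\theta_2$ are irrational.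
\end{example}

To obtain a prescribed finite value of $\hat\alpha$ we keep $\theta_1$ as in the example and ration the help of $\theta_2$ at the critical scales $T\approx q_{j+1}$. The new difficulty is the upper bound for $\hat\alpha$: at these scales we must control every vector $x$, not only exhibit one.

\section{The product $\|\theta_1x\|\,\|\theta_2x\|$}\label{sec:column}

For a $2\times1$ matrix, $\psi_\Theta(x)=\|\theta_1x\|\,\|\theta_2x\|$ and $H(x)=|x|$ for $x\ne0$. Suppose that $q<N$ are consecutive denominators of $\theta_1$, that $Q<Q^+$ are consecutive denominators of $\theta_2$, that $q$ and $Q$ are negligible compared with $N$, and that $Q^+\approx N^\lambda$. The common multiple $x=qQ$ is good for both numbers: $\psi_\Theta(qQ)\approx N^{-1}\cdot N^{-\lambda}$. At the scale $T\approx N$ this gives the exponent $1+\lambda$, so we take $\lambda=a-1$. If $\lambda<1$, the number $\theta_2$ may have further denominators between $Q^+$ and $N$, which could give better vectors. We neutralize them by taking their partial quotients equal to $1$, so that $\|\theta_2x\|$ is at least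 of order $1/x$ in this range, while $\|\theta_1x\|$ is at least of order $x/N$.

\begin{proposition}\label{prop:column}
For every $a\in(1,\infty]$, the set of nondegenerate $2\times1$ matrices $\Theta$ with $\alpha(\Theta)=\infty$ and $\hat\alpha(\Theta)=a$ is dense in $\mathbb R^2$.
\end{proposition}

\begin{proof}
Put $\lambda_j=a-1$ if $a<\infty$ and $\lambda_j=j$ if $a=\infty$; thus $\lambda_j>0$.

\emph{Construction.} Start from arbitrary prefixes of $\theta_1,\theta_2$ with last denominators $q_1,Q_1\ge2$. At stage $j\ge1$ the last denominators constructed so far are called $q_j$ and $Q_j$, and we do three things.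
\begin{itemize}
\item Choose the next partial quotient of $\theta_1$ so large that the next denominator satisfies $q_{j+1}\ge(q_jQ_j)^j$.
\item Let the next partial quotient of $\theta_2$ be $\lceil q_{j+1}^{\lambda_j}\rceil$, and let $Q_j^+$ be the new denominator. Since the denominator preceding $Q_j$ is at most $Q_j$,
\[
q_{j+1}^{\lambda_j}\le Q_j^+\le(q_{j+1}^{\lambda_j}+1)Q_j+Q_j\le3Q_jq_{j+1}^{\lambda_j}.
\]
\item Append partial quotients $1$ to $\theta_2$ (possibly none) until the denominator is at least $q_{j+1}$ for the first time, and call this denominator $Q_{j+1}$.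
\end{itemize}
So $q_j,q_{j+1}$ are consecutive denominators of $\theta_1$, and $Q_j,Q_j^+$ are consecutive denominators of $\theta_2$. Both numbers are irrational, so $\Theta$ is nondegenerate; the prefixes are arbitrary, so the matrices obtained are dense. We use repeatedly that $q_jQ_j\le q_{j+1}^{1/j}$.

\emph{Good vectors at all scales.} Let $q_jQ_j\le T<q_{j+1}$ and $x=q_jQ_j$. From $\|ku\|\le k\|u\|$ for positive integers $k$ and from \eqref{eq:cf1},
\[
F_\Theta(T)\le Q_j\|q_j\theta_1\|\cdot q_j\|Q_j\theta_2\|\le\frac{q_jQ_j}{q_{j+1}Q_j^+}\le q_{j+1}^{-1-\lambda_j+1/j}\le T^{-1-\lambda_j+1/j},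
\]
where the last step uses that the exponent is negative. Let $q_{j+1}\le T<q_{j+1}Q_{j+1}$ and $x=q_{j+1}$. Then
\[
F_\Theta(T)\le\|q_{j+1}\theta_1\|<1/q_{j+2}\le(q_{j+1}Q_{j+1})^{-(j+1)}\le T^{-(j+1)}.
\]
These ranges cover all $T\ge q_1Q_1$. Since $1+\lambda_j-1/j\to a$, we get $\hat\alpha(\Theta)\ge a$, and the second bound at $T=q_{j+1}$ gives $\alpha(\Theta)=\infty$. For $a=\infty$ the proof is complete.

\emph{No better vector at the critical scales.} Let $a<\infty$ and $\lambda=a-1$. Fix $j$, write $q=q_j$, $N=q_{j+1}$, and let $1\le x\le N/2$; negative $x$ need no attention since $\psi_\Theta$ is even. Write $\theta_1=p/q+\sigma$ with $p/q$ the convergent, so $\frac1{2qN}<|\sigma|<\frac1{qN}$ by \eqref{eq:cf1}, and $x|\sigma|<\frac1{2q}$. If $q\nmid x$, then $\|xp/q\|\ge1/q$ because $p,q$ are coprime, so $\|\theta_1x\|\ge\frac1q-\frac1{2q}=\frac1{2q}\ge\frac x{2qN}$. If $q\mid x$, then $\|\theta_1x\|=x|\sigma|>\frac{x}{2qN}$. In both cases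
\begin{equation}\label{eq:linear}
\|\theta_1x\|\ge\frac x{2qN}.
\end{equation}
If $x<Q_j^+$, then $\|\theta_2x\|\ge\|\theta_2Q_j\|>1/(2Q_j^+)$ by \eqref{eq:cf2} and \eqref{eq:cf1}, so
\[
\psi_\Theta(x)\ge\frac1{4qNQ_j^+}\ge\frac1{12\,qQ_jN^{1+\lambda}}\ge\frac1{12}N^{-a-1/j}.
\]
If $x\ge Q_j^+$, then $Q_j^+\le x<N\le Q_{j+1}$, so $D\le x<D^+$ for consecutive denominators $D,D^+$ of $\theta_2$, where $D^+$ was produced by a partial quotient $1$ and hence $D^+\le2D$. Then $\|\theta_2x\|\ge\|\theta_2D\|>\frac1{2D^+}\ge\frac1{4D}\ge\frac1{4x}$, and the factor $x$ cancels against \eqref{eq:linear}: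
\[
\psi_\Theta(x)\ge\frac1{8qN}\ge\frac18N^{-1-1/j}\ge\frac1{12}N^{-a-1/j}.
\]
Therefore $F_\Theta(q_{j+1}/2)\ge\frac1{12}q_{j+1}^{-a-1/j}$ for all $j$, and $\hat\alpha(\Theta)\le a$.
\end{proof}

\section{The linear form $\theta_1x_1+\theta_2x_2$}\label{sec:row}

For a $1\times2$ matrix, $\psi_\Theta(x)=\|\theta_1x_1+\theta_2x_2\|$. Now the two numbers interact additively, and the errors of their approximations can cancel.

\subsection*{Which exponent to expect}
Let $\theta_1$ have a convergent $p/q$ followed by a huge denominator $N$, and let $\theta_2$ lie at distance about $\delta=N^{-\lambda}$ from a rational number $R$ with denominator $Q$. Put $s_1=q\theta_1-p$ and $s_2=Q(\theta_2-R)$, and treat $q,Q$ as constants, so that $|s_1|\approx1/N$ and $|s_2|\approx\delta$. For $x=(qc,Qb)$ we have $\theta_1x_1+\theta_2x_2\equiv cs_1+bs_2\pmod1$. At the critical scale $T\approx N$ there are two ways to beat the exponent $1$. The choice $c=0$, $b=1$ gives $\psi_\Theta\approx N^{-\lambda}$, which is exponent $\lambda$. Alternatively, Dirichlet's theorem for $s_2/s_1\approx\delta N$ gives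 $b\le B$ and $c$ with $|cs_1+bs_2|\le|s_1|/B$; here $|c|\approx B\delta N$, so the height is about $B^2\delta N$. The height is $N$ for $B=\delta^{-1/2}$, and then $\psi_\Theta\approx N^{-1-\lambda/2}$. We expect the exponent $\max(\lambda,1+\lambda/2)$. As a function of $\lambda$ this is an increasing bijection from $(0,\infty)$ onto $(1,\infty)$, with inverse $a\mapsto\min(a,2a-2)$. So for real $a>1$ we put $\lambda=\min(a,2a-2)>0$; then
\begin{equation}\label{eq:lambda}
a=\max(\lambda,\,1+\lambda/2),\qquad a>1,
\end{equation}
and $\lambda=a$ if $a\ge2$, while $a=1+\lambda/2$ if $a<2$.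

\subsection*{Choosing $\theta_2$ by avoidance}
The continued fractions of $\theta_1$ and $\theta_2$ say nothing about vectors with $x_1x_2\ne0$, so we do not use them to bound $\psi_\Theta$ from below. Instead we fix a window of length $\delta$ next to $R$, observe that each too small value of the form excludes a short interval of values of $\theta_2$, and show that the excluded intervals do not cover the window. At this point $\theta_1$ is replaced by its next convergent $p'/N$.

\begin{lemma}\label{lem:avoid}
For every integer $q\ge2$ and every $\varepsilon>0$ there is $N_0=N_0(q,\varepsilon)$ with the following property. Let $a>1$ and $R$ be real, $\lambda=\min(a,2a-2)$, and let $p,p',N$ be integers with $N\ge N_0$ and $|p'q-pN|=1$. Put $r=p'/N$, $\delta=N^{-\lambda}$, $\eta=N^{-a-\varepsilon}$. Then there is a rational number $R'\in(R,R+\delta)$ such that $\|rx_1+R'x_2\|>\eta$ for all $x\in\mathbb Z^2\setminus\{0\}$ with $H(x)\le N/2$.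
\end{lemma}

\begin{proof}
Put $T=N/2$ and $I=(R,R+\delta)$. Since $\eta N\le N^{-\varepsilon}$, we may take $N_0$ so large that $N\ge2$, $\eta N\le\frac12$ and $\eta<\frac14$; also $\delta\le1$. If $x_2=0$, then $1\le|x_1|<N$ and $p',N$ are coprime, so $\|rx_1\|\ge1/N>\eta$ whatever $R'$ is.

Let $x_2\ne0$ and $H(x)\le T$. For $y\in\mathbb Z$ the set $\{\rho:|rx_1+\rho x_2-y|\le\eta\}$ is a closed interval of length $2\eta/|x_2|$; call it \emph{bad} if it meets $I$. As $\rho$ runs over $I$, the number $rx_1+\rho x_2$ runs over an interval of length $|x_2|\delta$, so for given $x$ the integers $y$ that give a bad interval lie in an interval of length $|x_2|\delta+2\eta$. We bound the total length of the bad intervals.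

\emph{Case (a): $|x_2|\delta\ge\frac14$.} For given $x$ there are at most $|x_2|\delta+2\eta+1\le|x_2|\delta+\frac32\le7|x_2|\delta$ bad intervals, of total length at most $14\eta\delta$. Each value of $\max(1,|u|)$ is taken by at most three integers $u$, so the number of $x\in\mathbb Z^2$ with $H(x)\le T$ is at most $9\sum_{1\le k\le T}T/k\le9T(1+\log T)$. The total length in this case is at most $63\,\eta\delta N(1+\log N)$.

\emph{Case (b): $|x_2|\delta<\frac14$.} Now $|x_2|\delta+2\eta<1$, so each $x$ gives at most one bad interval, and it gives one only if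
\begin{equation}\label{eq:near}
\|rx_1+Rx_2\|\le w,\qquad w=|x_2|\delta+\eta<\tfrac12,
\end{equation}
because $|\rho-R|<\delta$ on $I$. Let $\nu(x_2)$ be the number of $x_1$ with $\max(1,|x_1|)\le T/|x_2|$ that satisfy \eqref{eq:near}. Ignoring \eqref{eq:near}, we get $\nu(x_2)\le3T/|x_2|\le2N/|x_2|$. This is wasteful for small $|x_2|$, but we cannot count on equidistribution either: the numbers $rx_1$ cluster near multiples of $1/q$. What helps is their spacing inside each cluster. Let $x_1=x^0+ql$ run through a residue class modulo $q$. Since $qr=p\pm1/N$, we have $rx_1+Rx_2\equiv c\pm l/N\pmod1$ with $c=rx^0+Rx_2$. As $|x_1|\le N/2$, the integer $l$ ranges over an interval of length at most $N/q$, so the points $c\pm l/N$ are spaced $1/N$ apart in an interval of length at most $1/q\le\frac12$. This interval meets $[k-w,k+w]$ only for integers $k$ in an interval of length less than $\frac32$, hence for at most two $k$, and each $[k-w,k+w]$ contains at most $2wN+1$ of the points. Summing over the $q$ classes and using $2\eta N\le1$,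
\[
\nu(x_2)\le2q(2wN+1)\le4q(|x_2|\delta N+1).
\]
The two bounds together give $\nu(x_2)\le4qN\min(1/|x_2|,\delta|x_2|)+4q$. Summing over both signs of $x_2$, the total length in this case is at most
\[
2\sum_{1\le k\le T}\frac{2\eta}k\Big(4qN\min\Big(\frac1k,\delta k\Big)+4q\Big)\le16q\eta N\sum_{k\ge1}\min(k^{-2},\delta)+16q\eta(1+\log N).
\]
With $X=\delta^{-1/2}\ge1$, the terms $k\le X$ of the last sum contribute at most $X\delta=\delta^{1/2}$; the first term with $k>X$ is less than $\delta$, and the remaining ones add up to at most $\int_X^\infty u^{-2}\,du=\delta^{1/2}$. So the sum is at most $3\delta^{1/2}$.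

\emph{Conclusion.} The total length of the bad intervals divided by $|I|=\delta$ is at most
\[
63(1+\log N)N^{1-a-\varepsilon}+48qN^{1+\lambda/2-a-\varepsilon}+16q(1+\log N)N^{\lambda-a-\varepsilon}.
\]
The three terms match the exponents $1$, $1+\lambda/2$ and $\lambda$ found above. By \eqref{eq:lambda} each power of $N$ is at most $N^{-\varepsilon}$, so the ratio is at most $127q(1+\log N)N^{-\varepsilon}$, which is less than $1$ for $N\ge N_0(q,\varepsilon)$. Then $I$ minus the finitely many closed bad intervals is nonempty and open, and any rational point $R'$ of it has the required property.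
\end{proof}

\subsection*{The construction}

\begin{proposition}\label{prop:row}
For every $a\in(1,\infty]$, the set of nondegenerate $1\times2$ matrices $\Theta$ with $\alpha(\Theta)=\infty$ and $\hat\alpha(\Theta)=a$ is dense in $\mathbb R^2$.
\end{proposition}

\begin{proof}
Put $a_j=a$ if $a<\infty$ and $a_j=j+2$ if $a=\infty$, and let $\lambda_j=\min(a_j,2a_j-2)$ and $\varepsilon_j=1/(j+2)<\frac12$.

\emph{Stages.} We build $\theta_1$ by its continued fraction and $\theta_2$ by nested intervals. At stage $j\ge1$ we have a prefix of $\theta_1$ with last convergent called $p_j/q_j$, $q_j\ge2$; a bounded open interval $J_j$; a rational number $R_j\in J_j$ with denominator $Q_j\ge1$; and a radius $\rho_j>0$. At stage $1$ the prefix, $J_1$ and $R_1\in J_1$ are arbitrary and $\rho_1=1$. Within a stage we drop the index $j$ from $p,q,Q,R,\lambda,\varepsilon$, we write $a$ for the finite number $a_j$, and we put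
\[
N=q_{j+1},\qquad\delta=N^{-\lambda},\qquad\eta=N^{-a-\varepsilon},\qquad I_j=(R,R+\delta),\qquad K=4qQ^2 .
\]
The constant $K$ collects the factors that the heuristic computation ignored. Choose the next partial quotient of $\theta_1$ so large that
\begin{enumerate}
\item[(C1)] $N\ge N_0(q,\varepsilon)$, $N\ge q^j$ and $\frac1{qN}<\rho_j$;
\item[(C2)] $\overline{I_j}\subset J_j$;
\item[(C3)] $K\le N^\varepsilon$ and $K^a\le N^{\min(1,(\lambda+\lambda^2)/2)}$.
\end{enumerate}
Conditions (C2) and (C3) can be met because $\lambda>0$; this is where $a>1$ is needed. Lemma~\ref{lem:avoid} with $p'=p_{j+1}$ gives a rational $R_{j+1}\in I_j$ such that the matrix $(p_{j+1}/q_{j+1},R_{j+1})$ has $F(N/2)>\eta$. This strict inequality involves finitely many $x$, so it is stable: by Lemma~\ref{lem:F}(d) there are $\rho_{j+1}>0$ and an open interval $J_{j+1}\ni R_{j+1}$ with $\overline{J_{j+1}}\subset I_j$ such that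
\begin{equation}\label{eq:stable}
F_{(\xi_1,\xi_2)}(q_{j+1}/2)>q_{j+1}^{-a_j-\varepsilon_j}\quad\text{if }|\xi_1-p_{j+1}/q_{j+1}|<\rho_{j+1}\text{ and }\xi_2\in J_{j+1}.
\end{equation}

Let $\theta_1$ be the resulting irrational number. We have $\overline{J_{j+1}}\subset I_j\subset J_j$ and $|I_j|=q_{j+1}^{-\lambda_j}\to0$, so the compact intervals $\overline{J_j}$ have exactly one common point $\theta_2$, and $\theta_2\in I_j\cap J_j$ for all $j$. Since the prefix of $\theta_1$ and $J_1$ are arbitrary, the matrices $\Theta=(\theta_1,\theta_2)$ obtained are dense.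

\emph{Nondegeneracy, $\alpha=\infty$, and the upper bound for $\hat\alpha$.} By \eqref{eq:cf1} and (C1) at stage $j+1$ we have $|\theta_1-p_{j+1}/q_{j+1}|<1/(q_{j+1}q_{j+2})<\rho_{j+1}$, so \eqref{eq:stable} applies to $\Theta$ for every $j$. Since $F_\Theta$ is nonincreasing and positive at the points $q_{j+1}/2\to\infty$, it is positive everywhere, and $\Theta$ is nondegenerate. If $a<\infty$, then \eqref{eq:stable} gives $\hat\alpha(\Theta)\le a$. The vector $(q_j,0)$ gives $F_\Theta(q_j)<1/q_{j+1}\le q_j^{-j}$, so $\alpha(\Theta)=\infty$.

\emph{Good vectors at all scales.} We show that $F_\Theta(T)\le T^{-a_j+\varepsilon_j}$ for $q_j\le T<q_{j+1}$ and every $j$; this gives $\hat\alpha(\Theta)\ge\liminf_j(a_j-\varepsilon_j)$, which is the value in the proposition, finite or not. In the notation of stage $j$, let $q\le T<N$, $s_1=q\theta_1-p$, $s_2=Q(\theta_2-R)$. Then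
\[
\frac1{2N}<|s_1|<\frac1N,\qquad 0<s_2<Q\delta,
\]
by \eqref{eq:cf1} and $\theta_2\in I_j$. The vector $(q,0)$ gives $F_\Theta(T)<1/N$, so
\begin{equation}\label{eq:small}
F_\Theta(T)\le T^{-a}\qquad\text{whenever }T^a\le N.
\end{equation}

Let $a\ge2$, so $\lambda=a$. If $T<Q$, then $T^a<K^a\le N$ by (C3), and \eqref{eq:small} applies. If $T\ge Q$, the vector $(0,Q)$ gives $F_\Theta(T)\le s_2<KN^{-a}\le N^{-a+\varepsilon}\le T^{-a+\varepsilon}$.

Let $a<2$, so $a=1+\lambda/2$. Cancellation needs room, namely $T\ge\max(K,K\delta N)$; below this threshold we use \eqref{eq:small}. If $T<K$, then $T^a<K^a\le N$. If $K\le T<K\delta N=KN^{1-\lambda}$, then $\lambda<1$, and since $(1-\lambda)(1+\lambda/2)=1-(\lambda+\lambda^2)/2$, condition (C3) gives $T^a<K^aN^{1-(\lambda+\lambda^2)/2}\le N$.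

It remains to treat $T\ge\max(K,K\delta N)$. Put
\[
B=\min\Big(\frac TK,\Big(\frac T{K\delta N}\Big)^{1/2}\Big)\ge1 .
\]
By Dirichlet's theorem there are integers $b,c$ with $1\le b\le B$ and $|c+bs_2/s_1|\le1/B$. Let $x=(qc,Qb)\ne0$. Since $p$ and $QR$ are integers,
\[
\psi_\Theta(x)=\|cs_1+bs_2\|\le\frac{|s_1|}B\le\frac1{NB}.
\]
From $|s_2/s_1|\le2Q\delta N$ we get $|c|\le2Q\delta NB+1$, and therefore
\[
H(x)\le q(2Q\delta NB+1)\cdot QB\le\frac K2\big(\delta NB^2+B\big)\le\frac K2\Big(\frac TK+\frac TK\Big)=T .
\]
Hence
\[
F_\Theta(T)\le\frac1{NB}=\max\Big(\frac K{NT},\ K^{1/2}N^{-(1+\lambda)/2}T^{-1/2}\Big).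
\]
We use $K\le N^\varepsilon$, $\varepsilon<\frac12$ and $T<N$. The first term is at most $N^{-1+\varepsilon}T^{-1}\le T^{-2+\varepsilon}\le T^{-a+\varepsilon}$. The second is at most $N^{-(1+\lambda)/2+\varepsilon}T^{-1/2}\le T^{-1-\lambda/2+\varepsilon}=T^{-a+\varepsilon}$.
\end{proof}

\section{Adding generic rows and columns}\label{sec:extension}

A \emph{completion} of an $n'\times m'$ matrix $\Theta'$, where $n'\le n$ and $m'\le m$, is an $n\times m$ matrix with upper left block $\Theta'$. ``Almost every completion'' refers to Lebesgue measure on the new entries.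

\begin{proposition}\label{prop:extension}
Let $\Theta'$ be a nondegenerate $n'\times m'$ matrix, $n'\le n$, $m'\le m$. Almost every completion $\Theta$ of $\Theta'$ to an $n\times m$ matrix is nondegenerate and satisfies $\alpha(\Theta)=\alpha(\Theta')$ and $\hat\alpha(\Theta)=\hat\alpha(\Theta')$.
\end{proposition}

Some exceptional set is unavoidable: one rational new entry makes $\Theta$ degenerate. By Lemma~\ref{lem:F}(e) only the upper bounds for $\alpha(\Theta)$ and $\hat\alpha(\Theta)$ need proof, that is, lower bounds for $F_\Theta$.

We add columns first and then rows. The space of new entries is a countable union of unit cubes, so in each step we may let the new entries be independent random variables, each uniform on an interval of length $1$. If $\theta$ is such a variable and $k\ne0$ is an integer, then $k\theta$ is uniform modulo $1$, and it stays so after adding an independent variable. We also use the first Borel--Cantelli lemma: if $\sum_k\Pr(E_k)<\infty$, then almost surely only finitely many $E_k$ occur. For $\sigma>1$,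
\begin{equation}\label{eq:zeta}
\sum_{x\in\mathbb Z^m}H(x)^{-\sigma}=\Big(\sum_{u\in\mathbb Z}\max(1,|u|)^{-\sigma}\Big)^m<\infty .
\end{equation}

\begin{lemma}\label{lem:tail}
Let $u_1,\dots,u_d$ be independent and uniform modulo $1$, and let $0<\kappa<1$ and $\delta>0$. Then $\Pr\big(\prod_i\|u_i\|\le\delta\big)\le(2/\kappa)^d\,\delta^{1-\kappa}$.
\end{lemma}

\begin{proof}
We have $\mathbb E\|u_i\|^{-(1-\kappa)}=2\int_0^{1/2}u^{\kappa-1}\,du\le2/\kappa$, so by independence $Y=\prod_i\|u_i\|^{-(1-\kappa)}$ has $\mathbb EY\le(2/\kappa)^d$. The event is $Y\ge\delta^{-(1-\kappa)}$; apply Markov's inequality.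
\end{proof}

\subsection*{Columns}
A vector $x$ either vanishes in the new columns, and then it is an old vector, or it does not, and then $\Theta x$ is completely random.

\begin{lemma}\label{lem:columns}
Proposition~\ref{prop:extension} holds when $n=n'$.
\end{lemma}

\begin{proof}
Let $m>m'$ and write $x=(x',x'')$ with $x''=(x_{m'+1},\dots,x_m)$. If $x''=0$, then $\psi_\Theta(x)=\psi_{\Theta'}(x')$ and $H(x)=H(x')$. If $x''\ne0$, the numbers $\Theta_ix$, $1\le i\le n$, are independent and uniform modulo $1$. There are countably many such $x$, so almost surely none of these numbers is an integer, and $\Theta$ is nondegenerate.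

Fix $\varepsilon>0$ and let $\kappa=\varepsilon/(2+2\varepsilon)$, so that $(1+\varepsilon)(1-\kappa)=1+\varepsilon/2$. For $x''\ne0$, Lemma~\ref{lem:tail} gives $\Pr(\psi_\Theta(x)\le H(x)^{-1-\varepsilon})\le(2/\kappa)^nH(x)^{-1-\varepsilon/2}$, which is summable by \eqref{eq:zeta}. So almost surely $\psi_\Theta(x)>H(x)^{-1-\varepsilon}$ for all but finitely many $x$ with $x''\ne0$; the exceptions have $\psi_\Theta(x)>0$, so there is $c>0$ with $\psi_\Theta(x)\ge cH(x)^{-1-\varepsilon}$ whenever $x''\neq0$. Therefore $F_\Theta(T)\ge\min(F_{\Theta'}(T),cT^{-1-\varepsilon})$, that is,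
\[
L_\Theta(T)\le\max\Big(L_{\Theta'}(T),\ 1+\varepsilon-\frac{\log c}{\log T}\Big).
\]
The second entry tends to $1+\varepsilon$, so $\alpha(\Theta)\le\max(\alpha(\Theta'),1+\varepsilon)$ and $\hat\alpha(\Theta)\le\max(\hat\alpha(\Theta'),1+\varepsilon)$. Let $\varepsilon\to0$ along a sequence and use $\alpha(\Theta'),\hat\alpha(\Theta')\ge1$.
\end{proof}

\begin{remark}
If all entries of $\Theta$ are random, the same computation applies to every $x\ne0$ and gives $F_\Theta(T)\ge cT^{-1-\varepsilon}$. Hence $\alpha(\Theta)=1$ for almost every $\Theta$, which is the generic value $\omega_\times=m/n$ quoted in Section~\ref{sec:intro}.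
\end{remark}

\subsection*{Rows}
New rows multiply $\psi_{\Theta'}(x)$ by a random factor. Put $F=F_{\Theta'}(T)$. A vector $x$ pushes the new minimum below $FT^{-\varepsilon}$ when this factor is less than $T^{-\varepsilon}F/\psi_{\Theta'}(x)$, which has probability of roughly that size. The trivial bound $F/\psi_{\Theta'}(x)\le1$ is useless in a union bound over the more than $T$ vectors of height at most $T$. We need to know that $\sum_xF/\psi_{\Theta'}(x)$ is only logarithmically large, that is, few vectors come close to the minimum.

For a single irrational $\theta$ this is easy to see. The points $x\theta$, $0\le x\le T$, are pairwise at distance at least $F$ modulo $1$, since $\|(x-x')\theta\|\ge F$. So the $k$-th nearest point to $0$ on either side is at distance at least $kF$, with $k\le1/(2F)$, and $\sum_{1\le x\le T}F/\|x\theta\|\le2\sum_{k\le1/(2F)}1/k\le2(1+\log(1/F))$. In general a difference of two vectors of height at most $T$ can have much larger height, and a difference of two vectors with small $\psi_{\Theta'}$ need not have small $\psi_{\Theta'}$. Dyadic boxes repair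 both defects at the price of logarithmic factors.

\begin{lemma}\label{lem:sum}
Let $\Theta'$ be a nondegenerate $s\times m$ matrix, $T\ge1$ and $F=F_{\Theta'}(T)$. Then
\[
\sum_{x\ne0,\ H(x)\le T}\frac F{\psi_{\Theta'}(x)}\le2\,(2\log_2T+3)^m\,(2\log_2(1/F))^s .
\]
\end{lemma}

\begin{proof}
By nondegeneracy $0<F\le\frac12$. Let $X$ be the set of $x\ne0$ with $H(x)\le T$. First split $X$ into boxes: for each $j$, either $x_j=0$, or we prescribe the sign of $x_j$ and the integer $e_j$ with $2^{e_j}\le|x_j|<2^{e_j+1}$. Since $0\le e_j\le\log_2T$, there are at most $(2\log_2T+3)^m$ boxes. If $x,x'$ lie in one box and $z=x-x'$, then for each $j$ either $z_j=0$ or $|z_j|<2^{e_j}\le|x_j|$; hence $H(z)\le H(x)\le T$.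

Let $u_i(x)\in[-\frac12,\frac12]$ be $\Theta'_ix$ minus a nearest integer. Split each box into classes by prescribing, for each $i\le s$, the sign of $u_i$ and the integer $f_i\ge1$ with $2^{-f_i-1}<|u_i|\le2^{-f_i}$. Since $|u_i(x)|\ge\psi_{\Theta'}(x)\ge F$, we have $f_i\le\log_2(1/F)$, so a box has at most $(2\log_2(1/F))^s$ classes. It suffices to show that each class contributes at most $2$.

A class with one point contributes at most $1$. Consider a class with $M\ge2$ points and put $V=\prod_i2^{-f_i-1}$, so $\psi_{\Theta'}>V$ on the class. On the class, $u_i$ ranges in an interval of length $2^{-f_i-1}$. Ordering the $M$ values of $u_1$, we find distinct points $x,x'$ of the class with $|u_1(x)-u_1(x')|\le2^{-f_1-1}/(M-1)$. Since $\|\Theta'_i(x-x')\|\le|u_i(x)-u_i(x')|$ and $x-x'\in X$, we get $F\le\psi_{\Theta'}(x-x')\le V/(M-1)$. The class contributes at most $MF/V\le M/(M-1)\le2$.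
\end{proof}

\begin{lemma}\label{lem:rows}
Proposition~\ref{prop:extension} holds when $m=m'$.
\end{lemma}

\begin{proof}
Let $s=n'<n$. For $x\ne0$ the numbers $\Theta_ix$, $s<i\le n$, are independent and uniform modulo $1$, so almost surely $\Theta$ is nondegenerate.

Fix $0<\varepsilon\le1$ and $A>0$, and put $\kappa=\varepsilon/8$. Let $T\ge2$ satisfy $F:=F_{\Theta'}(T)\ge T^{-A}$, let $X$ be the set of $x\ne0$ with $H(x)\le T$, and let $E_T$ be the event $F_\Theta(T)<FT^{-\varepsilon}$. On $E_T$ some $x\in X$ has $\prod_{i>s}\|\Theta_ix\|<T^{-\varepsilon}F/\psi_{\Theta'}(x)$. By Lemma~\ref{lem:tail} and H\"older's inequality,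
\[
\Pr(E_T)\le C\,T^{-\varepsilon(1-\kappa)}\sum_{x\in X}\Big(\frac F{\psi_{\Theta'}(x)}\Big)^{1-\kappa}\le C\,T^{-\varepsilon(1-\kappa)}\,(\#X)^\kappa\Big(\sum_{x\in X}\frac F{\psi_{\Theta'}(x)}\Big)^{1-\kappa}
\]
with $C=(2/\kappa)^{n-s}$. By \eqref{eq:zeta}, $\#X\le\sum_x(T/H(x))^2\ll T^2$. By Lemma~\ref{lem:sum} and $\log_2(1/F)\le A\log_2T$, the last sum is $\ll(1+\log T)^{m+s}$. Since $-\varepsilon(1-\kappa)+2\kappa\le-\varepsilon+3\kappa=-5\varepsilon/8$,
\begin{equation}\label{eq:ET}
\Pr(E_T)\ll T^{-5\varepsilon/8}(1+\log T)^{m+s}\ll T^{-\varepsilon/2},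
\end{equation}
with constants depending only on $n,m,A,\varepsilon$. Outside $E_T$ we have $L_\Theta(T)\le L_{\Theta'}(T)+\varepsilon$. The bound \eqref{eq:ET} is not summable over all integers $T$, and it is available only where $F_{\Theta'}(T)\ge T^{-A}$, so we apply it along sparse sequences, chosen differently for the two exponents.

\emph{The exponent $\hat\alpha$.} If $\hat\alpha(\Theta')=\infty$ there is nothing to prove. Otherwise choose $T_l\ge2^l$ with $L_{\Theta'}(T_l)\to\hat\alpha(\Theta')$ and take $A=\hat\alpha(\Theta')+1$; then $F_{\Theta'}(T_l)\ge T_l^{-A}$ for large $l$, even if $\alpha(\Theta')=\infty$. By \eqref{eq:ET} and Borel--Cantelli, almost surely $L_\Theta(T_l)\le L_{\Theta'}(T_l)+\varepsilon$ for large $l$, so $\hat\alpha(\Theta)\le\hat\alpha(\Theta')+\varepsilon$.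

\emph{The exponent $\alpha$.} If $\alpha(\Theta')=\infty$ there is nothing to prove. Otherwise take $A=\alpha(\Theta')+1$; then $F_{\Theta'}(T)\ge T^{-A}$ for all large $T$, and almost surely $L_\Theta(2^k)\le L_{\Theta'}(2^k)+\varepsilon$ for large $k$. For $2^{k-1}\le T\le2^k$ monotonicity gives $F_\Theta(T)\ge F_\Theta(2^k)$, so $L_\Theta(T)\le\frac k{k-1}L_\Theta(2^k)$. Hence $\alpha(\Theta)\le\alpha(\Theta')+\varepsilon$.

Let $\varepsilon\to0$ along a sequence.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:extension}]
Call a completion good if it has the three stated properties. By Lemma~\ref{lem:columns}, almost every completion $\Theta''$ of $\Theta'$ to size $n'\times m$ is good. For each good $\Theta''$, almost every completion to size $n\times m$ is good for $\Theta''$ by Lemma~\ref{lem:rows}, hence good for $\Theta'$. The set of good $n\times m$ completions is Borel by Lemma~\ref{lem:F}(d), so its complement is null by Fubini's theorem.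
\end{proof}

\begin{corollary}\label{cor:dense}
Let $n'\le n$, $m'\le m$ and $\mu,a\in[1,\infty]$. If the nondegenerate $n'\times m'$ matrices with $\alpha=\mu$, $\hat\alpha=a$ are dense in $\mathbb R^{n'm'}$, then the nondegenerate $n\times m$ matrices with $\alpha=\mu$, $\hat\alpha=a$ are dense in $\mathbb R^{nm}$.
\end{corollary}

\begin{proof}
An open box in $\mathbb R^{nm}$ is a product $U'\times U''$ of a box for the upper left block and a box for the other entries. Choose $\Theta'\in U'$ from the dense set; by Proposition~\ref{prop:extension}, almost every point of $U''$ gives a completion of the required kind.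
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:dense}]
By Lemma~\ref{lem:F}(a), the value $\beta\in[m/n,\infty]$ of $\omega_\times$ or $\hat\omega_\times$ corresponds to the value $n\beta/m\in[1,\infty]$ of $\alpha$ or $\hat\alpha$.

(i) By Proposition~\ref{prop:one}, the irrational numbers with $\alpha=n\beta/m$ and $\hat\alpha=1$ are dense in $\mathbb R$. Apply Corollary~\ref{cor:dense} with $n'=m'=1$.

(ii) For $\beta=m/n$ the claim is part (i) with the value $\infty$ for $\omega_\times$. Let $\beta>m/n$ and $a=n\beta/m\in(1,\infty]$. If $n\ge2$, apply Corollary~\ref{cor:dense} to the $2\times1$ matrices of Proposition~\ref{prop:column}. If $n=1$, then $m\ge2$, and we apply it to the $1\times2$ matrices of Proposition~\ref{prop:row}.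

(iii) With $k,l$ running over integers, put
\[
G_1=\bigcap_{l\ge2}\bigcup_{k\ge l}\{\Theta:F_\Theta(k)<k^{-l}\},\qquad G_2=\bigcap_{l\ge2}\bigcup_{k\ge l}\{\Theta:F_\Theta(k)>k^{-1-1/l}\}.
\]
Both are $G_\delta$ sets by Lemma~\ref{lem:F}(d). A matrix lies in $G_1$ exactly when for each $l$ there is $k\ge l$ with $L_\Theta(k)>l$, and by Lemma~\ref{lem:F}(b) this means $\alpha(\Theta)=\infty$. A matrix lies in $G_2$ exactly when for each $l$ there is $k\ge l$ with $L_\Theta(k)<1+1/l$, and this means $\hat\alpha(\Theta)\le1$, that is, $\hat\alpha(\Theta)=1$. So on the $G_\delta$ set $G_1\cap G_2$ we have $\omega_\times=\infty$ and $\hat\omega_\times=m/n$, and this set is dense because it contains the matrices of part (i) with $\beta=\infty$.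
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:spectra}]
By \eqref{eq:minkowski} both spectra lie in $[m/n,+\infty]$. Every value in this interval is taken by $\omega_\times$ by Theorem~\ref{thm:dense}(i) and, if $(n,m)\ne(1,1)$, by $\hat\omega_\times$ by Theorem~\ref{thm:dense}(ii). For $n=m=1$ we have $\hat\omega_\times=\hat\alpha$, which by Proposition~\ref{prop:one} equals $1$ at irrational and $+\infty$ at rational numbers.
\end{proof}

\begin{thebibliography}{9}

\bibitem{German}
Oleg N. German, \emph{On triviality of uniform Diophantine exponents of lattices}, arXiv:2303.16808 (2023).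

\end{thebibliography}
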